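\title{Mixing actions of free groups with prescribed orbits}

\begin{abstract}
We show that every free ergodic probability-measure-preserving action of a free group $\mathbf F_n$, $n\in\mathbf N\cup\{\infty\}$, on a standard nonatomic probability space has the same orbits as a free mixing action of $\mathbf F_n$. Starting from an action whose generators are totally ergodic, we modify the generators infinitely often: the orbits of each generator are cut into long blocks, and inside each block short pieces are permuted at random. One such step does not increase correlations and destroys them on long words, up to an error that is uniform in the length of the word. It follows that for $n\ge1$ an ergodic relation is generated by a free mixing action of $\mathbf F_n$ if and only if it is treeable of cost $n$. For $n\ge2$ and relations that are not strongly ergodic, the decay of correlations cannot be improved to $\ell^p$ for any finite $p$.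
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a countable group acting by measure-preserving transformations on a standard nonatomic probability space $(X,\mu)$; we call such an action \emph{pmp}. The action is \emph{free} if almost every point has trivial stabilizer, and \emph{ergodic} if every invariant measurable set has measure $0$ or $1$. For an action $\alpha$ we write $\mathcal R_\alpha$ for its \emph{orbit relation}, the equivalence relation on $X$ whose classes are the orbits. Two orbit relations are called equal if they agree on a conull set that is invariant under both.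

Three strengthenings of ergodicity express that the group moves sets into general position. The action is \emph{weak mixing} if the diagonal action on $(X\times X,\mu\otimes\mu)$ is ergodic. It is \emph{totally weak mixing} if its restriction to every infinite subgroup of $G$ is weak mixing. It is \emph{mixing} if
\[
\mu(gA\cap B)\longrightarrow\mu(A)\mu(B)\qquad\text{as } g\to\infty\text{ in }G
\]
for all measurable $A,B\subseteq X$, where $g\to\infty$ means that $g$ leaves every finite subset of $G$. A mixing action is totally weak mixing: its restriction to an infinite subgroup is mixing, so is the diagonal action of that subgroup (test on rectangles), and a mixing action of an infinite group is ergodic because an invariant set satisfies $\mu(A)=\mu(A)^2$. Total weak mixing inspects one subgroup at a time, while mixing asks for decay along every sequence of group elements at once.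

The orbit relation remembers which points are connected and forgets which group element connects them. Ergodicity can be read off from it, since a set is invariant exactly when it is a union of classes. For $G=\mathbf Z$ mixing cannot: by Dye's theorem (recalled in Section~\ref{sec:complements}) the orbit relation of any ergodic automorphism is isomorphic to that of a Bernoulli shift, so the orbits of an irrational rotation are also the orbits of a mixing transformation. Let $\mathbf F_n$ be the free group on generators $a_1,a_2,\dots$, of which there are $n\in\mathbf N\cup\{\infty\}$. For these groups the following theorem is known; we use it as a black box. The terms ``treeable'' and ``cost'' are recalled in Section~\ref{sec:complements} and are not needed before.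

\begin{theorem}\label{thm:known}
Let $n\in\mathbf N\cup\{\infty\}$ and let $\alpha:\mathbf F_n\curvearrowright(X,\mu)$ be a free ergodic pmp action. Then there is a free totally weak mixing pmp action $\beta:\mathbf F_n\curvearrowright(X,\mu)$ with $\mathcal R_\beta=\mathcal R_\alpha$. Equivalently, every ergodic treeable pmp equivalence relation of cost $n$ is generated by a free totally weak mixing pmp action of $\mathbf F_n$.
\end{theorem}

The question that we answer, posed in \cite{Wrobel}, is whether the action $\beta$ in Theorem~\ref{thm:known} can be taken to be mixing.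

There are reasons to guess either way. On the one hand a free group leaves much room: each generator may be replaced, independently of the others, by any automorphism with the same orbits, and the result is again a free action with the same orbit relation (Corollary~\ref{cor:free}). On the other hand it is not enough to make every generator mixing. Take the product of a Bernoulli action of $\mathbf F_2$ with a Bernoulli shift of $\mathbf Z$ on which $\mathbf F_2$ acts through $a_1,a_2\mapsto1$: the action is free and both generators are mixing, but $a_1a_2^{-1}$ fixes the second coordinate and is not even ergodic. Moreover, some obstructions to fast mixing are invariants of the orbit relation: a sequence of asymptotically invariant sets for one generating action is asymptotically invariant for all of them (Section~\ref{sec:complements}). This last obstruction turns out to bound the rate of mixing and nothing more; the answer to the question is yes.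

\begin{theorem}\label{thm:A}
For every $n\in\mathbf N\cup\{\infty\}$ and every free ergodic pmp action $\alpha:\mathbf F_n\curvearrowright(X,\mu)$ there is a free mixing pmp action $\beta:\mathbf F_n\curvearrowright(X,\mu)$ with $\mathcal R_\beta=\mathcal R_\alpha$.
\end{theorem}

An \emph{automorphism} of $(X,\mu)$ is an invertible measure-preserving transformation. It is \emph{totally ergodic} if $T^q$ is ergodic for every integer $q\ge1$. We prove the following more precise statement, which keeps the orbits of each generator and moves finitely many prescribed generators only on a small set.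

\begin{theorem}\label{thm:B}
Let $n\ge1$ and let $\gamma:\mathbf F_n\curvearrowright(X,\mu)$ be a free pmp action such that every $\gamma(a_i)$ is totally ergodic. Let $m_0$ be an integer with $0\le m_0\le n$, and let $0<\varepsilon\le1$. Then there is a free mixing pmp action $\beta$ of $\mathbf F_n$ such that $\beta(a_i)$ and $\gamma(a_i)$ have the same orbits for every $i$, hence $\mathcal R_\beta=\mathcal R_\gamma$, and $\mu\{\beta(a_i)\ne\gamma(a_i)\}\le\varepsilon$ for all $i\le m_0$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]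
The case $n=0$ is vacuous, since the trivial group has no ergodic action on a nonatomic space. For $n\ge1$ let $\gamma$ be the totally weak mixing action with $\mathcal R_\gamma=\mathcal R_\alpha$ given by Theorem~\ref{thm:known}. Each subgroup $\langle a_i^q\rangle$ is infinite, so $\gamma(a_i)^q$ is weak mixing and in particular ergodic. Apply Theorem~\ref{thm:B} with $m_0=0$.
\end{proof}

Section~\ref{sec:idea} shows the mechanism on a single orbit. Section~\ref{sec:iteration} states the one-step perturbation result, Proposition~\ref{prop:step}, and derives Theorem~\ref{thm:B} from it; Sections~\ref{sec:blocks} to~\ref{sec:derandom} prove the proposition. Section~\ref{sec:complements}, which is not used elsewhere, contains a version with prescribed hyperfinite free factors, the characterization of the orbit relations of free mixing actions of $\mathbf F_n$, and the obstruction to $\ell^p$ decay.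

\section{Shuffling one orbit}\label{sec:idea}

The basic operation reorders the points of an orbit at random inside finite blocks. The simplest instance already shows the property on which everything rests: the quality of the randomization does not depend on how many steps one takes.

\begin{example}\label{ex:full}
Identify one orbit of a transformation $T$ with $\mathbf Z$, so that $T$ is the shift, and cut it into consecutive intervals, the \emph{blocks}, of lengths in $[H,2H-1]$ with $H\ge3$. In each block keep the last point in place and order the other points uniformly at random, independently for different blocks. Let $T'$ run through the blocks in their old order and through each block in its new order. Let $g:\mathbf Z\to[-1,1]$, and let $\hat g(z)$ be the average of $g$ over the block of $z$. We claim that for every $y$ that is not the last point of its block and \emph{every} $u\ge1$,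
\begin{equation}\label{eq:toy}
\big|\mathbf E\,g(T'^uy)-\mathbf E\,\hat g(T'^uy)\big|\le\frac8{H-1}.
\end{equation}
Let $Q_0$ be the block of $y$ and $h$ its length. The place $v$ of $y$ in the new order of $Q_0$ is uniform on $\{0,\dots,h-2\}$, and $v$ determines the block $Q$ that contains $T'^uy$ and the place $v'$ of $T'^uy$ in the new order of $Q$. Last places of blocks occur at times at least $H$ apart along the $T'$-orbit, so among the $h-1\le 2H-2$ values of $v$ at most two make $v'$ a last place; this has probability at most $2/(H-1)$ and contributes at most $4/(H-1)$ to the left side of \eqref{eq:toy}. For any other value of $v$, the point $T'^uy$ is conditionally uniform on a set $Z\subseteq Q$: all of $Q$ except its last point if $Q\ne Q_0$, and all of $Q_0$ except its last point and $y$ if $Q=Q_0$. The averages of $g$ over $Z$ and over $Q$ differ by at most $2|Q\setminus Z|/|Q|\le4/H$. This proves \eqref{eq:toy}.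
\end{example}

Suppose that $T$ is an ergodic automorphism and that the shuffle of Example~\ref{ex:full} can be carried out measurably on all orbits. Take $g=1_B-\mu(B)$ and integrate \eqref{eq:toy} over $y\in A$. Last points of blocks have measure at most $1/H$, and $\int|\hat g(T'^uy)|\,d\mu(y)=\|\hat g\|_1$ because $T'$ preserves $\mu$. So the expected correlation $\mathbf E\,\mu(T'^uA\cap B)-\mu(A)\mu(B)$ is at most $\|\hat g\|_1+9/(H-1)$ in absolute value, and $\|\hat g\|_1$ is small for large $H$ by the ergodic theorem. The exponent $u$ does not enter the bound.

Four things separate this computation from Theorem~\ref{thm:B}.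

\emph{One shuffle is never enough.} The map $T'$ is conjugate to $T$, so it is mixing only if $T$ was. What a shuffle gives is small correlations for finitely many sets and for words up to a finite length $L$. Mixing can appear only in a limit of shuffles, and for the limit to exist the shuffles must change $T$ on sets of summable measure. We therefore permute pieces of length $q$ instead of points, which changes $T$ on a set of measure at most $1/q$. A trajectory now follows $T$ until it reaches the end of a piece and \emph{jumps}. The cut points are shifted by a random offset $\theta\in\{0,\dots,q-1\}$, so that the probability of making $u$ steps without a jump is $(1-u/q)^+$ for most starting points, whatever the point; here $r^+=\max(r,0)$. The old correlation is thus multiplied by a constant in $[0,1]$, which vanishes for long words. After a jump the trajectory lands at a uniformly chosen point of one residue class modulo $q$ in a block, that is, of a long interval of a $T^q$-orbit. This is where total ergodicity is needed.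

\emph{Several generators.} A word is a product of syllables $a_i^{m}$. By freeness a trajectory that has left an orbit of $T_i$ never returns to it, so each syllable meets blocks that no earlier syllable has used, and jumps in different syllables are independent.

\emph{Independence on a measure space.} One cannot attach independent random variables to uncountably many blocks. It suffices that blocks which one trajectory of length $L$ can visit be independent, and a finite Borel coloring achieves this. A variance bound then produces one good outcome.

\emph{The limit must keep the orbits.} After $k$ shuffles with blocks of sizes about $H_1,\dots,H_k$, an original edge $x\to Tx$ is spread over up to $D_k=\prod_{j\le k}4H_j$ steps of the current map. Later shuffles must leave such stretches intact, so $q_{k+1}\gg D_k$. But then stage $k+1$ only acts on words much longer than $q_{k+1}$, and all shorter ones must have been treated by stage $k$: we need $L_k\gg q_{k+1}\gg H_k$. This is possible only because $L_k$ may be chosen after $H_k$, which is the uniformity seen in \eqref{eq:toy}.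

\section{Preliminaries}\label{sec:prelim}

\subsection*{Conventions}
We take $X$ to be a standard Borel space. After passing to a conull invariant Borel set, all automorphisms are Borel bijections and the given free actions are free at every point. If $R$ is the orbit relation of a pmp action of a countable group $G$, its \emph{full group} $[R]$ consists of the Borel bijections $\varphi$ with $(x,\varphi x)\in R$ for almost all $x$. Such a $\varphi$ preserves $\mu$: partition $X$ into countably many Borel sets on each of which $\varphi$ agrees with one element of $G$.

Let $I$ be a set of indices, $\mathbf F_I$ the free group on $(a_i)_{i\in I}$, and $T=(T_i)_{i\in I}$ a family of automorphisms. A reduced word is written $w=s_N\cdots s_1$ with letters $s_t\in\{a_i^{\pm1}\}$, applied from right to left; $|w|=N$ is its length. Put $T^{a_i^{\pm1}}=T_i^{\pm1}$ and $T^w=T^{s_N}\circ\cdots\circ T^{s_1}$. The \emph{$T$-path} of $w$ from $x$ is the sequence $x,\,T^{s_1}x,\,T^{s_2s_1}x,\dots,T^wx$, both ends included. The \emph{syllables} of $w$ are its maximal runs of equal letters: $w=a_{i_f}^{m_f}\cdots a_{i_1}^{m_1}$ with $m_e\ne0$ and $i_e\ne i_{e+1}$.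 The \emph{correlation} of two measurable sets along $w$ is
\[
c_T(w;A,B)=\mu(T^wA\cap B)-\mu(A)\mu(B)=\int 1_A(x)\big(1_B(T^wx)-\mu(B)\big)\,d\mu(x).
\]
We write $R_i$ for the orbit relation of $T_i$ and $[x]_{R_i}$ for the $T_i$-orbit of $x$.

\subsection*{Borel colorings}
By a theorem of Kechris, Solecki and Todorcevic, a Borel graph on a standard Borel space in which all degrees are at most $d$ has a Borel coloring with $d+1$ colors, adjacent points receiving different colors. Such a graph also has a Borel maximal independent set: run through the color classes in order, and at each class add the points that have no neighbor among the points already chosen. Our graphs are generated by finitely many Borel bijections, so each of these steps is Borel.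

\subsection*{Averaging over finite classes}

\begin{lemma}\label{lem:average}
Let $T$ be an automorphism with infinite orbits and $F$ a Borel equivalence relation whose classes are finite subsets of $T$-orbits. For a bounded Borel function $f$ let $\Pi f(x)$ be the average of $f$ over the $F$-class of $x$. Then $\int\Pi f\,d\mu=\int f\,d\mu$ and $\|\Pi f\|_1\le\|f\|_1$. If a Borel set meets every class $Q$ in at most $c|Q|$ points, its measure is at most $c$.
\end{lemma}

\begin{proof}
Order each class along the $T$-orbit and let $\psi$ be the cyclic successor map of this order. It is a Borel bijection that moves points within $T$-orbits, so it preserves $\mu$. On the $\psi$-invariant set of points whose class has $\ell$ elements, $\Pi f=\frac1\ell\sum_{j<\ell}f\circ\psi^j$. This gives the first identity; the second claim follows from $|\Pi f|\le\Pi|f|$, and the third from applying the identity to an indicator function.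
\end{proof}

\subsection*{Reduced sequences}
Freeness will be used through the following notion, which depends on the relations $R_i$ only and so survives any change of the generators that keeps their orbits. A sequence of points $z_0,\dots,z_j$ is \emph{reduced of type} $(i_1,\dots,i_j)$ if $i_l\ne i_{l+1}$, $(z_{l-1},z_l)\in R_{i_l}$ and $z_{l-1}\ne z_l$ for all $l$.

\begin{lemma}\label{lem:reduced}
Let $T=(T_i)_{i\in I}$ generate a free action of $\mathbf F_I$, and let $z_0,\dots,z_j$ be reduced of type $(i_1,\dots,i_j)$.
\begin{enumerate}
\item[(1)] If $j\ge1$, then $z_0\ne z_j$.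
\item[(2)] The sequence is determined by $z_0$, $z_j$ and its type.
\item[(3)] The pairs $(i_l,[z_l]_{R_{i_l}})$, $1\le l\le j$, are pairwise distinct.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $z_l=T_{i_l}^{k_l}z_{l-1}$ with $k_l\ne0$. Then $z_j=T^gz_0$ for $g=a_{i_j}^{k_j}\cdots a_{i_1}^{k_1}$, which is a reduced expression. If $j\ge1$ then $g\ne1$, and freeness gives (1). By freeness $z_0$ and $z_j$ determine $g$, and $g$ determines the exponents $k_l$; this is (2). For (3) suppose that $l<l'$, $i_l=i_{l'}=i$ and $[z_l]_{R_i}=[z_{l'}]_{R_i}$. Then $l'\ge l+2$, and $z_{l'-1}\in[z_{l'}]_{R_i}=[z_l]_{R_i}$, so $z_{l'-1}=T_i^kz_l$ for some $k\in\mathbf Z$. Also $z_{l'-1}=T^{g'}z_l$ with $g'=a_{i_{l'-1}}^{k_{l'-1}}\cdots a_{i_{l+1}}^{k_{l+1}}$, a nontrivial reduced word whose first applied letter is not $a_i^{\pm1}$. So $g'\ne a_i^k$, which contradicts freeness.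
\end{proof}

\begin{corollary}\label{cor:free}
Let $T=(T_i)_{i\in I}$ generate a free action of $\mathbf F_I$, and for each $i$ let $T_i'$ be an automorphism with orbit relation $R_i$. Then $T'=(T_i')_{i\in I}$ generates a free action with the same orbit relation, and the syllable endpoints of the $T'$-path of any reduced word form a reduced sequence.
\end{corollary}

\begin{proof}
Both orbit relations are generated by the $R_i$. The orbits of $T_i'$ are infinite, so $T_i'^{\,k}z\ne z$ and $(z,T_i'^{\,k}z)\in R_i$ for $k\ne0$. Hence syllable endpoints form a reduced sequence, and Lemma~\ref{lem:reduced}(1) gives $T'^{\,w}x\ne x$ for $w\ne1$.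
\end{proof}

\section{The perturbation step and its iteration}\label{sec:iteration}

For an integer $q\ge1$ and $\eta\in(0,1)$ let $K(q,\eta)$ be the least integer $K\ge4q$ with
\begin{equation}\label{eq:K}
\Big(1-\frac1q\Big)^{K/(2q)-1}\le\frac\eta8 .
\end{equation}
It will be the length beyond which a trajectory jumps with probability close to $1$. When $n=\infty$, mixing also requires decay along short words such as $a_i$, $i\to\infty$. For this reason each generator beyond the first $m_0$ is shuffled completely, with pieces of length $1$, the first time it is treated; such generators are called new.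

\begin{proposition}\label{prop:step}
Let $I=I_{\mathrm{old}}\sqcup I_{\mathrm{new}}$ be finite and nonempty, and let $T=(T_i)_{i\in I}$ be totally ergodic automorphisms that generate a free action of $\mathbf F_I$. Let $q\ge1$ be an integer, and put $q_i=q$ for $i\in I_{\mathrm{old}}$ and $q_i=1$ for $i\in I_{\mathrm{new}}$. Let $\mathcal A$ be a finite algebra of measurable sets, $\eta\in(0,1)$ and $K=K(q,\eta)$. There is $H_0$, depending only on $T,q,\mathcal A,\eta,I_{\mathrm{old}},I_{\mathrm{new}}$, such that for all integers $H\ge H_0$ and all integers $L\ge1$ there are automorphisms $T_i'$, $i\in I$, with the following properties.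
\begin{enumerate}
\item[(i)] $T_i'=\varphi_iT_i\varphi_i^{-1}$ with $\varphi_i\in[R_i]$; in particular $T_i'$ is totally ergodic. Its orbit relation is $R_i$.
\item[(ii)] $\mu\{T_i'\ne T_i\}\le1/q_i$.
\item[(iii)] $T_ix\in\{T_i'^{\,j}x:|j|\le4H\}$ for all $x$.
\item[(iv)] For every reduced word $w\ne1$ in $\mathbf F_I$ with $|w|\le L$ and all $A,B\in\mathcal A$,
\[
|c_{T'}(w;A,B)|\le\delta(w)\,|c_T(w;A,B)|+\eta,
\]
where $\delta(w)=1$ if $|w|\le K$ and $w$ contains no letter $a_i^{\pm1}$ with $i\in I_{\mathrm{new}}$, and $\delta(w)=0$ otherwise.
\end{enumerate}
\end{proposition}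

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:step}]
Let $T_i^{(0)}=\gamma(a_i)$, with orbit relation $R_i$. Fix finite algebras $\mathcal A_1\subseteq\mathcal A_2\subseteq\cdots$ whose union is dense for the distance $\mu(A\triangle B)$; for instance, let $\mathcal A_k$ be generated by the first $k$ members of a countable dense family. Put $\eta_k=2^{-k}$, $D_0=1$, $L_0=0$, let $q_1\ge2/\varepsilon$ be an integer and $K_1=K(q_1,\eta_1)$.

\emph{Stage $k\ge1$.} We are given $T^{(k-1)}$, $q_k$, $K_k=K(q_k,\eta_k)$, $D_{k-1}$ and $L_{k-1}$. Let $I=\{i\le n:i\le m_0+k\}$, which is finite and nonempty, $I_{\mathrm{new}}=I\cap\{m_0+k\}$ and $I_{\mathrm{old}}=I\setminus I_{\mathrm{new}}$. Choose, in this order,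
\begin{enumerate}
\item[1.] an integer $H_k\ge H_0$, where $H_0$ is given by Proposition~\ref{prop:step} for $(T_i^{(k-1)})_{i\in I}$, $q_k$, $\mathcal A_k$, $\eta_k$, $I_{\mathrm{old}}$, $I_{\mathrm{new}}$, and put $D_k=4H_kD_{k-1}$;
\item[2.] an integer $q_{k+1}\ge2^{k+1}D_k/\varepsilon$, and put $K_{k+1}=K(q_{k+1},\eta_{k+1})$;
\item[3.] an integer $L_k\ge\max(K_{k+1},L_{k-1}+1)$;
\item[4.] automorphisms $T_i^{(k)}$, $i\in I$, given by Proposition~\ref{prop:step} with $H=H_k$ and $L=L_k$; for $i\notin I$ put $T_i^{(k)}=T_i^{(k-1)}$.
\end{enumerate}
Step 3 is legitimate because $H_0$ does not depend on $L$. By (i) and Corollary~\ref{cor:free} the hypotheses persist: each $T_i^{(k)}$ is totally ergodic with orbit relation $R_i$, and $T^{(k)}$ generates a free action.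

\emph{Convergence.} Fix $i$. At every stage $k$ with $i<m_0+k$ the index $i$ is old, so by (ii)
\begin{equation}\label{eq:summable}
\mu\{T_i^{(k)}\ne T_i^{(k-1)}\}\le\frac1{q_k}\le\frac{2^{-k}\varepsilon}{D_{k-1}} .
\end{equation}
The set where the inverses differ is the image under $T_i^{(k-1)}$ of the set where the maps differ, so it has the same measure. By the Borel--Cantelli lemma, $T_i^{(k)}x$ and $(T_i^{(k)})^{-1}x$ are eventually constant in $k$ for almost every $x$; call the limits $T_ix$ and $T_i^-x$. Let $X_k=\{T_i=T_i^{(k)}\}$ and $X_k^-=\{T_i^-=(T_i^{(k)})^{-1}\}$; their measures tend to $1$. On $X_k\cap(T_i^{(k)})^{-1}X_k^-$ we have $T_i^-T_ix=x$, and on $X_k^-\cap T_i^{(k)}X_k$ we have $T_iT_i^-x=x$. The measures of these sets tend to $1$, so $T_i$ and $T_i^-$ are inverse to each other almost everywhere. Both maps move points inside $R_i$-classes, so $T_i\in[R_i]$. If $i\le m_0$, then \eqref{eq:summable} holds for all $k\ge1$ and $\mu\{T_i\ne T_i^{(0)}\}\le\sum_{k\ge1}2^{-k}\varepsilon=\varepsilon$.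

\emph{The limit has the same orbits.} So far the orbits of $T_i$ are only contained in the classes of $R_i$. By (iii), each of $(T_i^{(k-1)})^{\pm1}y$ has the form $(T_i^{(k)})^jy$ with $|j|\le4H_k$; for the inverse, apply (iii) at the point $(T_i^{(k-1)})^{-1}y$, and for $i\notin I$ take $j=\pm1$. By induction on $k$, $T_i^{(0)}x=(T_i^{(k)})^jx$ for some $|j|\le D_k$. Let $k$ satisfy $i\le m_0+k$, so that \eqref{eq:summable} holds at all later stages. The set of $x$ such that $T_i$ and $T_i^{(k)}$ differ at one of the $2D_k$ points $(T_i^{(k)})^jx$, $-D_k\le j\le D_k-1$, has measure at most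
\[
2D_k\sum_{l>k}\frac1{q_l}\le2D_k\sum_{l>k}\frac{2^{-l}}{D_{l-1}}\le2\sum_{l>k}2^{-l}=2^{1-k}.
\]
Outside this set the points $(T_i^{(k)})^jx$, $|j|\le D_k$, form a segment of the $T_i$-orbit of $x$, and this segment contains $T_i^{(0)}x$. Letting $k\to\infty$, we find that $T_i^{(0)}x$ lies in the $T_i$-orbit of $x$ for almost every $x$. Discard the $\gamma$-saturation of the null sets met so far, for all $i$; it is null. On the remaining set $T_i$ is a bijection with orbit relation $R_i$. By Corollary~\ref{cor:free}, $\beta(a_i)=T_i$ defines a free pmp action with $\mathcal R_\beta=\mathcal R_\gamma$.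

\emph{Mixing.} For $w\ne1$ let $i(w)$ be the largest index of a letter of $w$, and let $k(w)$ be the least $k\ge1$ with $i(w)\le m_0+k$ and $|w|\le L_k$; it exists since $L_k\to\infty$. For each $k$ only finitely many $w$ have $k(w)\le k$, so $k(w)\to\infty$ as $w\to\infty$. Let $k=k(w)\ge2$ and $A,B\in\mathcal A_k$. By minimality of $k$, either $i(w)=m_0+k$, so that $w$ contains a letter that is new at stage $k$, or $|w|>L_{k-1}\ge K_k$. In both cases $\delta(w)=0$ at stage $k$, and (iv) gives $|c_{T^{(k)}}(w;A,B)|\le\eta_k$. At every stage $l>k$ the letters of $w$ have indices in the index set, $|w|\le L_l$ and $A,B\in\mathcal A_l$, so (iv) gives $|c_{T^{(l)}}(w;A,B)|\le|c_{T^{(l-1)}}(w;A,B)|+\eta_l$. If $(T^{(l)})^wx\ne\beta(w)x$, then for some $t$ the point $\beta(s_{t-1}\cdots s_1)x$ lies in the set where $(T^{(l)})^{s_t}$ and $\beta(s_t)$ differ; hence $\mu\{(T^{(l)})^w\ne\beta(w)\}\to0$ as $l\to\infty$. Therefore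
\[
|\mu(\beta(w)A\cap B)-\mu(A)\mu(B)|\le\sum_{l\ge k(w)}\eta_l=2^{1-k(w)}\qquad(A,B\in\mathcal A_{k(w)}).
\]
So correlations tend to $0$ for $A,B\in\bigcup_j\mathcal A_j$. Replacing $A,B$ by $A',B'$ changes the left side by at most $2\mu(A\triangle A')+2\mu(B\triangle B')$, uniformly in $w$, so they tend to $0$ for all measurable $A,B$, and $\beta$ is mixing.
\end{proof}

The next four sections prove Proposition~\ref{prop:step}. Its data $I,T,q,q_i,\mathcal A,\eta,K$ are fixed, $m=|I|$, and $H\ge20q$ is an integer.

\section{Block shuffles}\label{sec:blocks}

This section concerns one generator $T_i$ and involves no randomness.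

\subsection*{Blocks}
The graph that joins $x$ to $T_i^jx$ for $0<|j|<H$ has degrees at most $2H-2$. Let $\Lambda_i$ be a Borel maximal independent set. By maximality every $T_i$-orbit meets $\Lambda_i$, and by independence consecutive visits are at least $H$ steps apart. If after $b\in\Lambda_i$ the next visit came after $2H$ or more steps, or never, then $T_i^Hb$ could be added to $\Lambda_i$; the same holds backward with $T_i^{-H}b$. So every orbit meets $\Lambda_i$ infinitely often in both directions, with return times in $[H,2H-1]$. A \emph{block of type $i$} is a set $Q=\{b,T_ib,\dots,T_i^{h-1}b\}$ with \emph{base} $b\in\Lambda_i$ and $h$ the return time of $b$. The point $T_i^pb$ has \emph{position} $p$. Blocks of type $i$ are the classes of an equivalence relation to which Lemma~\ref{lem:average} applies.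

\subsection*{Shuffles}
For a block of length $h$ put $J=\lfloor h/q_i\rfloor-1\ge19$. A \emph{parameter} for the block is a pair $(\theta,\pi)$ with $\theta\in\{0,\dots,q_i-1\}$ and $\pi\in\operatorname{Sym}\{0,\dots,J-1\}$. The intervals of integers $[\theta+aq_i,\theta+(a+1)q_i)$, $0\le a<J$, are the \emph{pieces}, and their union $[\theta,\theta+Jq_i)$ is the \emph{permuted region}. From $h-q_i+1\le q_i\lfloor h/q_i\rfloor\le h$ we get
\begin{equation}\label{eq:J}
h-2q_i+1\le Jq_i,\qquad\theta+Jq_i\le h-1 .
\end{equation}
Let $\Phi=\Phi_{\theta,\pi}$ be the permutation of $\{0,\dots,h-1\}$ that translates piece $a$ onto piece $\pi(a)$,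
\[
\Phi(\theta+aq_i+b')=\theta+\pi(a)q_i+b'\qquad(0\le a<J,\ 0\le b'<q_i),
\]
and fixes every $v$ outside the permuted region. Then $\Phi(v)\equiv v\pmod{q_i}$, and $\Phi(h-1)=h-1$ by \eqref{eq:J}.

Choose a parameter for each block, as a Borel function of its base. Put $\varphi_i(T_i^vb)=T_i^{\Phi(v)}b$ for $0\le v<h$, and $T_i'=\varphi_iT_i\varphi_i^{-1}$. The \emph{rank} of the point $T_i^{\Phi(v)}b$ is $v$; thus position is $\Phi$ of rank. The map $T_i'$ sends the point of rank $v<h-1$ to the point of rank $v+1$ in the same block, and the point of rank $h-1$ to the point of rank $0$ in the next block. See Figure~\ref{fig:block}.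

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \x/\y in {0/0,1/4,2/5,3/6,4/7,5/8,6/9,7/1,8/2,9/3,10/10,11/11,12/12,13/13}{
  \fill (\x,0) circle (2pt);
  \node at (\x,-0.6) {\small $\x$};
  \node at (\x,-1.15) {\small $\y$};}
\node at (-1.7,-0.6) {\small position};
\node at (-1.7,-1.15) {\small rank};
\foreach \x in {1,4,7}{\draw[gray,rounded corners] (\x-0.25,-0.25) rectangle (\x+2.25,0.25);}
\foreach \x in {1,2,4,5,7,8,10,11,12}{\draw[->] (\x+0.12,0) -- (\x+0.88,0);}
\draw[->,dashed] (-0.9,0) -- (-0.12,0);
\draw[->,dashed] (3.12,0) -- (3.88,0);
\draw[->,dashed] (0,0.12) to[bend left=30] (7,0.12);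
\draw[->,dashed] (9,0.12) to[bend right=45] (1,0.12);
\draw[->,dashed] (6,0.12) to[bend left=45] (10,0.12);
\end{tikzpicture}
\caption{A shuffled block of length $h=14$ with pieces (boxed) of length $q_i=3$, so $J=3$, offset $\theta=1$, and $\pi(0)=2$, $\pi(1)=0$, $\pi(2)=1$. (The block is much shorter than those in the proof.) The map $T_i$ increases the position by one, the map $T_i'$ increases the rank by one, and the arrows show $T_i'$. Dashed arrows are the jump edges, which end at ranks $0,1,4,7,10$; along solid arrows $T_i'=T_i$. A jump edge may also agree with $T_i$, as from position $3$ to position $4$.}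
\label{fig:block}
\end{figure}

\subsection*{Jumps}
We want to record the moments at which $T_i'$ may deviate from $T_i$ in a way that depends on $\theta$ but not on whether $\pi$ happens to keep two pieces adjacent. The \emph{jump ranks} of a block are $0$ and $\theta+aq_i$ for $0\le a\le J$. The edge $y\to T_i'y$ is a \emph{jump edge} if the rank of $T_i'y$ is a jump rank of its block. The step $a_i$ at $y$ is a \emph{jump} if $y\to T_i'y$ is a jump edge, and the step $a_i^{-1}$ at $y$ is a jump if $T_i'^{-1}y\to y$ is a jump edge.

\begin{lemma}\label{lem:shuffle}
For every Borel choice of parameters the following hold.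
\begin{enumerate}
\item[(a)] $T_i'$ satisfies (i), (ii) and (iii) of Proposition~\ref{prop:step}, and $T_i'^{\pm1}x\in\{T_i^jx:|j|<4H\}$ for all $x$.
\item[(b)] If the step $a_i^{\pm1}$ at $y$ is not a jump, then $T_i'^{\pm1}y=T_i^{\pm1}y$.
\item[(c)] Any $2q_i$ consecutive edges of a $T_i'$-orbit contain a jump edge.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) Let $y\to T_i'y$ be a non-jump edge and $v$ the rank of $T_i'y$. As $v\ne0$, the point $y$ lies in the same block and has rank $v-1$. As $v$ is not of the form $\theta+aq_i$, the ranks $v-1$ and $v$ lie in the same piece or on the same side of the permuted region, so $\Phi(v)=\Phi(v-1)+1$ and $T_i'y=T_iy$. For the step $a_i^{-1}$ at $y$ apply this to the edge $T_i'^{-1}y\to y$.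

(a) The map $\varphi_i$ is a Borel bijection that preserves every block, so $\varphi_i\in[R_i]$, and $T_i'$ runs through the same blocks in the same order as $T_i$. This gives (i). Two adjacent blocks together form an interval of a $T_i$-orbit and an interval of a $T_i'$-orbit, with fewer than $4H$ points, and any edge of $T_i$ or $T_i'$ lies in such a union. This gives (iii) and the last claim. For (ii), suppose that $T_i'y$ has rank $0$ and its block has $\theta\ne0$. Then $T_i'y$ has position $0$, and $y$ has rank, hence position, $h'-1$ in the preceding block of length $h'$; so $T_i'y=T_iy$. Together with (b) this shows that $T_i'y\ne T_iy$ only if the rank of $T_i'y$ is one of the $J+1\le h/q_i$ numbers $\theta+aq_i$. By Lemma~\ref{lem:average} the set of such points $T_i'y$ has measure at most $1/q_i$, and $T_i'$ preserves $\mu$.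

(c) Along a $T_i'$-orbit the jump ranks appear as $0,\theta,\theta+q_i,\dots,\theta+Jq_i$ and then $0$ in the next block. The gaps are $\theta\le q_i-1$, then $q_i$, then $h-\theta-Jq_i\le2q_i-1$ by \eqref{eq:J}.
\end{proof}

\subsection*{Bulk points}
Near the ends of a block the rule for jumps is irregular, so we set these points aside. A point is \emph{$i$-bulk} if its position $p$ in its block of type $i$ satisfies $q_i\le p\le h-2q_i$. This notion does not depend on the parameters. Let $N_i$ be the set of points that are not $i$-bulk and $N^*=\bigcup_{i\in I}N_i$. A block has $3q_i-1$ points in $N_i$, so by Lemma~\ref{lem:average}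
\begin{equation}\label{eq:nonbulk}
\mu(N_i)\le3q/H,\qquad\mu(N^*)\le3mq/H .
\end{equation}

\begin{lemma}\label{lem:bulk}
Let $y$ be $i$-bulk, with position $p$ and rank $v$ in a block with parameter $(\theta,\pi)$. Then $p$ and $v$ lie in the permuted region, and
\begin{equation}\label{eq:jumprule}
\begin{aligned}
\text{the step }a_i\text{ at }y\text{ is a jump}&\iff p+1\equiv\theta\pmod{q_i},\\
\text{the step }a_i^{-1}\text{ at }y\text{ is a jump}&\iff p\equiv\theta\pmod{q_i}.
\end{aligned}
\end{equation}
Let $\epsilon=\pm1$ and $M\ge1$, and suppose that $y,T_i^\epsilon y,\dots,T_i^{\epsilon M}y$ are $i$-bulk. Then whether the first $M$ steps $a_i^\epsilon$ of $T_i'$ from $y$ contain a jump depends only on $\theta$, and they do for exactly $\min(M,q_i)$ values of $\theta$.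
\end{lemma}

\begin{proof}
We have $\theta<q_i\le p\le h-2q_i<Jq_i\le\theta+Jq_i$ by \eqref{eq:J}, so $p$ lies in the permuted region, and so does $v=\Phi^{-1}(p)\equiv p$. Since $v+1\le\theta+Jq_i\le h-1$, the point $T_i'y$ lies in the same block and has rank $v+1\in(\theta,\theta+Jq_i]$, which is a jump rank exactly when $v+1\equiv\theta$. The step $a_i^{-1}$ at $y$ is a jump exactly when $v$ is a jump rank; as $v\in[\theta,\theta+Jq_i)$, where $v=0$ forces $\theta=0$, this means $v\equiv\theta$.

Positions $0$ and $h-1$ are not bulk, so the points $T_i^{\epsilon j}y$, $0\le j\le M$, lie in one block, at positions $p+\epsilon j$. By Lemma~\ref{lem:shuffle}(b) and induction, the first $M$ steps of $T_i'$ from $y$ are non-jumps if and only if the step $a_i^\epsilon$ at $T_i^{\epsilon j}y$ is a non-jump for each $0\le j<M$. By \eqref{eq:jumprule} this excludes $M$ consecutive residues for $\theta$, of which $\min(M,q_i)$ are distinct.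
\end{proof}

\section{Random parameters and fresh blocks}\label{sec:random}

Fix an integer $L\ge1$ and a number $\zeta>0$. We construct a finite probability space of parameter choices with two features: blocks that one trajectory of length at most $L$ can visit have independent parameters, and each random coordinate affects only a small part of $X$. The first feature is used in Section~\ref{sec:expected}, the second in Section~\ref{sec:derandom}.

\subsection*{The probability space}
Let $\rho=4HL$ and $\operatorname{Ball}(x)=\{T^gx:g\in\mathbf F_I,\ |g|\le\rho\}$. The graph joining $x$ to $T^gx$ for $0<|g|\le2\rho+4H$ has no loops by freeness and bounded degree because $I$ is finite; let $\chi$ be a finite Borel coloring of it. As $\mu$ is nonatomic, there is a finite Borel partition $\mathcal P$ of $X$ into sets of measure at most $\zeta$. A \emph{cell of type $i$} is a nonempty set consisting of all $b\in\Lambda_i$ with a given color $\chi(b)$, a given return time $h$ and a given member of $\mathcal P$. There are finitely many cells. Let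
\[
\Omega=\prod_{(i,c)}\{0,\dots,q_i-1\}\times\operatorname{Sym}\{0,\dots,J-1\},
\]
the product over all types $i$ and cells $c$ of type $i$, where $J$ is computed from the return time of $c$. Let $\mathbf P$ be the uniform probability on the finite set $\Omega$ and $\mathbf E$ its expectation. Given $\omega\in\Omega$, a block of type $i$ with base in $c$ receives the parameter $\omega_{i,c}$, called its \emph{coordinate}. This defines $T'=T'_\omega$, to which Section~\ref{sec:blocks} applies. Each block has a uniform parameter, so Lemma~\ref{lem:bulk} gives, under its hypotheses,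
\begin{equation}\label{eq:nojump}
\mathbf P\big(\text{the first }M\text{ steps }a_i^\epsilon\text{ of }T_i'\text{ from }y\text{ are non-jumps}\big)=(1-M/q_i)^+,
\end{equation}
and \eqref{eq:jumprule} shows that a single step $a_i^{\pm1}$ at an $i$-bulk point is a jump with probability $1/q_i$.

Two distinct blocks of type $i$ that meet $\operatorname{Ball}(x)$ have distinct bases $b,b'$ with $b'=T^gb$ and $|g|\le2H+\rho+\rho+2H$. Their bases have different colors and lie in different cells. Hence
\begin{equation}\label{eq:localindep}
\text{\emph{the blocks of all types that meet} }\operatorname{Ball}(x)\text{ \emph{have independent coordinates.}}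
\end{equation}

\subsection*{Trajectories and records}
Fix a reduced word $w=s_N\cdots s_1=a_{i_f}^{m_f}\cdots a_{i_1}^{m_1}$ with $1\le N\le L$, and a point $x$. The \emph{trajectory} is the $T'_\omega$-path $x_0=x,x_1,\dots,x_N$ of $w$ from $x$, and \emph{step $t$} is the step $s_t$ at $x_{t-1}$. The starting point of a syllable is random, which makes independence between syllables awkward to state. We therefore consider each syllable started from a deterministic point. For $1\le e\le f$ and $y\in X$, the \emph{record} $\Xi_e(y)$ is the random variable that lists the points of the $T'_\omega$-path of $a_{i_e}^{m_e}$ from $y$ and, for each of its $|m_e|$ steps, whether it is a jump. Call $y$ \emph{$e$-accessible} if it can be reached from $x$ in $|m_1|+\dots+|m_{e-1}|$ moves, each of the form $y'\mapsto T_j^{\pm1}y'$ or $y'\mapsto T_{j,\omega'}'^{\pm1}y'$, where $j\in I$ and $\omega'\in\Omega$ may vary from move to move.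

\begin{lemma}\label{lem:records}
\begin{enumerate}
\item[(a)] For every $\omega$ the trajectory lies in $\operatorname{Ball}(x)$, and it is a function of the coordinates of the blocks that meet $\operatorname{Ball}(x)$. If $y$ is $e$-accessible, then the points of $\Xi_e(y)$ lie in $\operatorname{Ball}(x)$ for every $\omega$, and $\Xi_e(y)$ is a function of the coordinates of the blocks of type $i_e$ that are contained in $[y]_{R_{i_e}}$ and meet $\operatorname{Ball}(x)$.
\item[(b)] Let $x=z_0,\dots,z_j$ be reduced of type $(i_1,\dots,i_j)$, $j\le f$, with $z_{e-1}$ $e$-accessible for $1\le e\le j$. Then $\Xi_1(z_0),\dots,\Xi_j(z_{j-1})$ are independent.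
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:shuffle}(a) a move displaces a point by a word of length less than $4H$, so at most $L$ moves from $x$ stay in $\operatorname{Ball}(x)$. A step $a_i^{\pm1}$ from $y'$ to $y''$, and whether it is a jump, are determined by the coordinates of the type-$i$ blocks of $y'$ and of $y''$, and which block contains $y''$ is determined by the rank of $y'$. So if $\omega$ and $\omega'$ agree on the listed coordinates, induction on the number of steps shows that they give the same points and the same jumps.

(b) By (a), $\Xi_e(z_{e-1})$ depends on coordinates of blocks of type $i_e$ inside $[z_{e-1}]_{R_{i_e}}=[z_e]_{R_{i_e}}$ that meet $\operatorname{Ball}(x)$. By Lemma~\ref{lem:reduced}(3) the pairs $(i_e,[z_e]_{R_{i_e}})$ are distinct, so these families of blocks are disjoint, and \eqref{eq:localindep} applies.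
\end{proof}

\begin{lemma}[Fresh blocks]\label{lem:fresh}
Let $s_r$ be the first letter of the $l$-th syllable, and let $y$ be a point with $V_y=\{\omega:x_{r-1}=y\}\ne\emptyset$. There is a reduced sequence $x=z_0,\dots,z_{l-1}=y$ of type $(i_1,\dots,i_{l-1})$, independent of $\omega$, with $z_{e-1}$ $e$-accessible for $e\le l$, such that
\[
V_y=\bigcap_{e<l}\{\Xi_e(z_{e-1})\text{ ends at }z_e\}.
\]
If $F$ is an event determined by the points and jumps of the steps $1,\dots,r-1$ of the trajectory, then $\Xi_l(y)$ is independent of $V_y\cap F$.
\end{lemma}

\begin{proof}
For $\omega\in V_y$ the syllable endpoints of the trajectory up to time $r-1$ form a reduced sequence from $x$ to $y$ (Corollary~\ref{cor:free}) of accessible points, and by Lemma~\ref{lem:reduced}(2) it is the same for all $\omega\in V_y$. This gives one inclusion; the other follows by induction on $e$. On $V_y$ the first $r-1$ steps are the concatenation of the records $\Xi_e(z_{e-1})$, $e<l$, so $V_y\cap F$ is determined by these records. Let $z_l\ne y$ be any point of $[y]_{R_{i_l}}$ and apply Lemma~\ref{lem:records}(b) to $z_0,\dots,z_l$.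
\end{proof}

\section{The expected correlation}\label{sec:expected}

We bound $\mathbf E\,c_{T'}(w;A,B)$ for $1\le|w|=N\le L$ and $A,B\in\mathcal A$. The bound must not grow with $N$, so we cannot follow the trajectory from its start. We look instead at the \emph{last} jump, and only among the last $K$ steps: after it the trajectory follows $T$ along a word of length less than $K$, so only finitely many functions, independent of $L$, have to be controlled.

For $\max(0,N-K)<t\le N$ let $\mathcal J_t$ be the event that step $t$ is a jump and steps $t+1,\dots,N$ are not. If $N\le K$, let $\mathcal J_0$ be the event that no step is a jump. If $N>K$, let $\mathcal J_*$ be the event that none of the last $K$ steps is a jump. For each $(x,\omega)$ exactly one of these events occurs, so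
\begin{equation}\label{eq:decomp}
\mathbf E\,c_{T'}(w;A,B)=\sum_{\mathcal J}\tau(\mathcal J),\qquad\tau(\mathcal J)=\int1_A(x)\,\mathbf E\big[1_{\mathcal J}\,(1_B(x_N)-\mu(B))\big]\,d\mu(x).
\end{equation}
Since each $T'_\omega$ preserves $\mu$, for bounded Borel $\psi$ and every $t$
\begin{equation}\label{eq:stationary}
\int\mathbf E\,\psi(x_t)\,d\mu(x)=\int\psi\,d\mu .
\end{equation}
Put $\nu=3(K+1)mq/H$. By \eqref{eq:nonbulk}, for a word of length at most $K$ the set of points from which its $T$-path meets $N^*$ has measure at most $\nu$.

\subsection*{No jump in a short word}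

\begin{lemma}\label{lem:J0}
Let $N\le K$ and $p_w=\prod_{e=1}^f(1-|m_e|/q_{i_e})^+$. Then $|\tau(\mathcal J_0)-p_w\,c_T(w;A,B)|\le\nu$, and $0\le p_w\le\delta(w)$.
\end{lemma}

\begin{proof}
On $\mathcal J_0$ we have $x_N=T^wx$ by Lemma~\ref{lem:shuffle}(b), so $\tau(\mathcal J_0)=\int1_A(x)\,\mathbf P(\mathcal J_0)\,(1_B(T^wx)-\mu(B))\,d\mu(x)$, where $\mathbf P(\mathcal J_0)$ depends on $x$. Let $x=z_0,\dots,z_f$ be the syllable endpoints of the $T$-path of $w$ from $x$; they form a reduced sequence of accessible points. By induction on $e$, $\mathcal J_0$ is the event that none of the records $\Xi_e(z_{e-1})$ contains a jump. If the $T$-path avoids $N^*$, Lemma~\ref{lem:records}(b) and \eqref{eq:nojump} give $\mathbf P(\mathcal J_0)=p_w$. The other $x$ have measure at most $\nu$, and for them $|\mathbf P(\mathcal J_0)-p_w|\le1$. Finally $p_w\le1$, and a letter with index in $I_{\mathrm{new}}$ produces a factor $(1-|m_e|)^+=0$.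
\end{proof}

The random offset $\theta$ serves exactly here: it makes $\mathbf P(\mathcal J_0)$ constant in $x$ off a small set. With a fixed offset, $\mathcal J_0$ would be a subset of $X$, and the integral of $1_A(1_B\circ T^w-\mu(B))$ over a subset is not controlled by $c_T(w;A,B)$.

\subsection*{No jump at the end of a long word}

\begin{lemma}\label{lem:Jstar}
Let $N>K$. Then $|\tau(\mathcal J_*)|\le\eta/8+\nu$.
\end{lemma}

\begin{proof}
It suffices to bound $\int\mathbf P(\mathcal J_*)\,d\mu$. If the last $K$ letters of $w$ contain $2q$ consecutive equal letters, then $\mathcal J_*=\emptyset$ by Lemma~\ref{lem:shuffle}(c). Otherwise these $K$ letters split into at least $K/(2q)$ maximal runs of equal letters, and every run but the first begins a syllable of $w$. Let $r_1<\dots<r_k$ be the indices of the first letters of these syllables; then $N-K+1<r_1$ and $K/(2q)-1\le k\le K$. Fix $x$. For $0\le j\le k$ let $F_j$ be the event that for all $j'\le j$ the point $x_{r_{j'}-1}$ is bulk for the type of $s_{r_{j'}}$ and step $r_{j'}$ is not a jump. Let $j\ge1$, let $i$ be the type of $s_{r_j}$, and let $V_y=\{x_{r_j-1}=y\}$. The event $F_{j-1}$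 is determined by the steps before $r_j$, so by Lemma~\ref{lem:fresh}
\[
\mathbf P(F_j)=\sum_{y\ i\text{-bulk}}\mathbf P(F_{j-1}\cap V_y)\,\mathbf P(\text{the step }s_{r_j}\text{ at }y\text{ is not a jump})\le\Big(1-\frac1{q_i}\Big)\mathbf P(F_{j-1}).
\]
As $q_i\le q$, \eqref{eq:K} gives $\mathbf P(F_k)\le(1-1/q)^k\le\eta/8$. On $\mathcal J_*$ no step $r_j$ is a jump, so on $\mathcal J_*\setminus F_k$ some $x_{r_j-1}$ is not bulk for its type. By \eqref{eq:stationary} and \eqref{eq:nonbulk} this has $\mu\otimes\mathbf P$-measure at most $3Kq/H\le\nu$.
\end{proof}

\subsection*{The last jump}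
Fix $t$ with $\max(0,N-K)<t\le N$. Let $s_t=a_i^\epsilon$ belong to the $l$-th syllable, whose first and last letters are $s_r$ and $s_{r'}$, and put
\[
u=t-r+1\ge1,\qquad d=r'-t\ge0,\qquad w_t=s_N\cdots s_{t+1},\qquad g=1_B\circ T^{w_t}-\mu(B).
\]
Then $|w_t|<K$ and $|g|\le1$, and on $\mathcal J_t$ we have $1_B(x_N)-\mu(B)=g(x_t)$. Let $W$ be the set of points from which the $T$-path of $w_t$ meets $N^*$. Then $\mu(W)\le\nu$, and $W\supseteq N_i$ because a path contains its starting point.

A \emph{residue class of type $i$} is the set of points of one block of type $i$ whose positions are congruent to a given number modulo $q_i$. These classes do not depend on $\omega$. Let $\Pi_i$ be the averaging operator of Lemma~\ref{lem:average} for them. Our aim is to replace $g(x_t)$ by $\Pi_ig(x_t)$, as in Example~\ref{ex:full}. Two things must be shown: that the conditioning on the past and on the absence of later jumps does not bias the landing point $x_t$, and that the landing point is nearly uniform on a residue class.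

Fix $x$. For $y$ with $V_y=\{x_{r-1}=y\}\ne\emptyset$ and any $z$, let $\mathcal L_y(z)$ be the event that in the record $\Xi_l(y)$ the $u$-th step ends at $z$ and is a jump, and the last $d$ steps are not jumps. Put $\lambda_y(z)=\mathbf P(\mathcal L_y(z))$; it vanishes for all but finitely many $z$. Let $p(z)$ be the probability that the $T'_\omega$-path of $s_N\cdots s_{r'+1}$ from $T_i^{\epsilon d}z$ has no jump, and let $p=\prod_{e>l}(1-|m_e|/q_{i_e})^+$.

\begin{lemma}\label{lem:factor}
For $V_y\ne\emptyset$ and all $z$,
\[
\mathbf P(V_y\cap\mathcal J_t\cap\{x_t=z\})=\mathbf P(V_y)\,\lambda_y(z)\,p(z),\qquad\mathbf P(V_y)\,\lambda_y(z)\le\mathbf P(V_y\cap\{x_t=z\}).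
\]
If $z\notin W$ and $\lambda_y(z)>0$, then $p(z)=p$.
\end{lemma}

\begin{proof}
The inequality holds because $V_y$ and $\mathcal L_y(z)$ are independent (Lemma~\ref{lem:fresh}) and $x_t=z$ on their intersection. The event on the left of the identity is contained in $\mathcal L_y(z)$, so both sides vanish if $\lambda_y(z)=0$. Let $\lambda_y(z)>0$ and $z_l=T_i^{\epsilon d}z$. On $\mathcal L_y(z)$ the record $\Xi_l(y)$ ends at $z_l$, so $z_l=T_{i,\omega}'^{\,m_l}y$ for some $\omega$; hence $z_l\in[y]_{R_i}$, $z_l\ne y$, and $z_l$ is accessible. Let $z_0,\dots,z_{l-1}=y$ be as in Lemma~\ref{lem:fresh}, and let $z_{l+1},\dots,z_f$ be the syllable endpoints of the $T$-path of $s_N\cdots s_{r'+1}$ from $z_l$. The sequence $z_0,\dots,z_f$ is reduced and accessible, so the records $\Xi_e(z_{e-1})$, $1\le e\le f$, are independent. Let $G$ be the event that none of the records with $e>l$ contains a jump. By induction on $e$, $G$ is the event that defines $p(z)$, and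
\[
V_y\cap\mathcal J_t\cap\{x_t=z\}=V_y\cap\mathcal L_y(z)\cap G .
\]
The three events on the right depend on the records with $e<l$, $e=l$ and $e>l$. This gives the identity. If $z\notin W$, the $T$-path of $s_N\cdots s_{r'+1}$ from $z_l$ is part of the $T$-path of $w_t$ from $z$ and avoids $N^*$, so \eqref{eq:nojump} and independence give $\mathbf P(G)=p$.
\end{proof}

\begin{lemma}[Law of the landing point]\label{lem:landing}
Let $V_y\ne\emptyset$ with $y$ $i$-bulk. There are finitely many triples $(\kappa_s,Z_s,\Gamma_s)$, where $\kappa_s\ge0$, $\Gamma_s$ is a residue class of type $i$, and $Z_s\subseteq\Gamma_s$ contains all $i$-bulk points of $\Gamma_s$ with at most one exception, such that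
\begin{equation}\label{eq:landing}
\sum_s\kappa_s1_{Z_s}\le\lambda_y,\quad\text{with equality at }i\text{-bulk points}.
\end{equation}
\end{lemma}

\begin{proof}
A trajectory moving forward enters a piece at its first point, and one moving backward at its last point. Put $b_*=0$ if $\epsilon=1$ and $b_*=q_i-1$ if $\epsilon=-1$, and for a block with offset $\theta$ call $e_\theta(a)=\theta+aq_i+b_*$, $0\le a<J$, the \emph{entry} of piece $a$. Note that $\Phi(e_\theta(a))=e_\theta(\pi(a))$.

\emph{Step 1: jumps and entries.} Let $z$ have rank $v$ in its block, and consider the step $a_i^\epsilon$ that ends at $z$. For $\epsilon=1$ it is a jump if and only if $v$ is a jump rank. For $\epsilon=-1$ it is a jump if and only if the rank of $T_i'z$ is a jump rank; if $v$ lies in the permuted region, this rank is $v+1\le\theta+Jq_i\le h-1$, in the same block.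

If $v=e_\theta(a)$ is an entry, the step is a jump, since $\theta+aq_i$, respectively $v+1=\theta+(a+1)q_i$, is a jump rank. Among the following steps $a_i^\epsilon$ the first jump is then the $q_i$-th: for $\epsilon=1$ the $j$-th step ends at rank $\theta+aq_i+j$, and for $\epsilon=-1$ it starts at rank $\theta+(a+1)q_i-j$; these numbers lie strictly inside a gap between jump ranks for $1\le j<q_i$ and are jump ranks for $j=q_i$. Conversely, if $z$ is $i$-bulk, then $v\in[\theta,\theta+Jq_i)$ by Lemma~\ref{lem:bulk}, and if the step is a jump then $v=\theta+aq_i$ with $0\le a<J$ for $\epsilon=1$, and $v+1=\theta+(a+1)q_i$ with $0\le a<J$ for $\epsilon=-1$; so $v$ is an entry.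

If $d\ge q_i$, it follows that $\lambda_y$ vanishes at bulk points, and \eqref{eq:landing} holds with the empty sum. Let $d<q_i$, and let $\mathcal L'_y(z)$ be the event that $T_i'^{\,\epsilon u}y=z$ and the rank of $z$ is an entry. Then $\mathcal L'_y(z)\subseteq\mathcal L_y(z)$, with equality if $z$ is $i$-bulk. It remains to write $z\mapsto\mathbf P(\mathcal L'_y(z))$ as $\sum_s\kappa_s1_{Z_s}$.

\emph{Step 2: landing in the block $Q_0$ of $y$.} Let $(\theta,\pi)$ be the parameter of $Q_0$ and $p_0$ the position of $y$. As $y$ is bulk, $p_0=\theta+a'q_i+b_0$ with $0\le a'<J$ and $0\le b_0<q_i$, where $a',b_0$ depend on $\theta$; the rank of $y$ is $v_0=\theta+\pi^{-1}(a')q_i+b_0$. The point $T_i'^{\,\epsilon u}y$ lies in $Q_0$ and has rank $e_\theta(a)$ if and only if $v_0+\epsilon u=e_\theta(a)$, that is,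
\[
b_0+\epsilon u-b_*=(a-\pi^{-1}(a'))\,q_i .
\]
Modulo $q_i$ this reads $\theta\equiv p_0+\epsilon u-b_*$, which singles out one value of $\theta$, of probability $1/q_i$. Fix it; then $a',b_0$ are determined and $b_0+\epsilon u-b_*=\epsilon cq_i$ for an integer $c$. We have $c\ge1$: for $\epsilon=1$ the left side is $b_0+u>0$, and for $\epsilon=-1$ it is $b_0-u-(q_i-1)<0$. The condition becomes $a=\pi^{-1}(a')+\epsilon c\in\{0,\dots,J-1\}$, and the landing point has position $e_\theta(\pi(a))$. Since $a\ne\pi^{-1}(a')$, the value $\pi(a)=a'$ is impossible. For $a''\ne a'$ there are $(J-c)^+$ pairs $(j,j+\epsilon c)$ in $\{0,\dots,J-1\}^2$, and for each of them $\pi(j)=a'$ and $\pi(j+\epsilon c)=a''$ with probability $1/(J(J-1))$. So on $Q_0$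
\[
\mathbf P(\mathcal L'_y(\cdot))=\kappa1_Z,\qquad\kappa=\frac{(J-c)^+}{q_iJ(J-1)},
\]
where $Z$ is the set of points at positions $e_\theta(a'')$, $a''\ne a'$. These positions are congruent to $\theta+b_*$; let $\Gamma\subseteq Q_0$ be that residue class. A bulk point of $\Gamma$ has its position in the permuted region, so the position is $e_\theta(a'')$ for some $a''$. Thus $Z$ misses at most one bulk point of $\Gamma$.

\emph{Step 3: landing in another block.} The block $Q$ that contains $T_i'^{\,\epsilon u}y$ and the rank $v$ of this point are determined by $v_0$ and the lengths of the blocks, hence by the coordinate of $Q_0$. Let $(Q,v)$ with $Q\ne Q_0$ have probability $P(Q,v)>0$; there are finitely many such pairs. By Lemma~\ref{lem:records}(a) both $Q_0$ and $Q$ meet $\operatorname{Ball}(x)$, so by \eqref{eq:localindep} the parameter $(\theta,\pi)$ of $Q$ is independent of the event $(Q,v)$. For $v$ to be an entry we need $\theta\equiv v-b_*$, which singles out one $\theta$ and then one integer $a$ with $v=\theta+aq_i+b_*$. If $a\notin\{0,\dots,J-1\}$, with $J$ that of $Q$, the pair contributes nothing. Otherwise the landing point has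 position $e_\theta(\pi(a))$ with $\pi(a)$ uniform, and the pair contributes $\kappa1_Z$ with $\kappa=P(Q,v)/(q_iJ)$ and $Z$ the set of points of $Q$ at positions $e_\theta(a'')$, $0\le a''<J$. As in Step 2, $Z$ lies in one residue class, and it contains all bulk points of that class.

The cases are disjoint and exhaust $\mathcal L'_y(z)$, so their contributions add up to $\mathbf P(\mathcal L'_y(z))$.
\end{proof}

\begin{lemma}\label{lem:Jt}
$|\tau(\mathcal J_t)|\le13q/H+2\nu+2\|\Pi_ig\|_1$.
\end{lemma}

\begin{proof}
Write $\hat g=\Pi_ig$. Fix $x$, and first let $y$ be $i$-bulk with $V_y\ne\emptyset$ and $(\kappa_s,Z_s,\Gamma_s)$ as in Lemma~\ref{lem:landing}. A residue class has at least $\lfloor h/q_i\rfloor\ge H/q-1\ge19$ points. Of these, one has position below $q_i$ and at most two have position among the last $2q_i-1$, so at most three are not bulk. Hence $|\Gamma_s\setminus Z_s|\le4$, $|Z_s|\ge H/q-5\ge15$, and $|\Gamma_s|\le2|Z_s|$. By \eqref{eq:landing}, $\sum_s\kappa_s|Z_s|\le\sum_z\lambda_y(z)\le1$, so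
\[
\sum_s4\kappa_s\le\frac4{H/q-5}\sum_s\kappa_s|Z_s|\le\frac{10q}H,
\]
because $4/(\xi-5)\le10/\xi$ for $\xi\ge20$. Let $\hat g_s$ be the constant value of $\hat g$ on $\Gamma_s$, so that $\sum_{z\in\Gamma_s}g(z)=|\Gamma_s|\hat g_s$. Points outside $W$ are $i$-bulk, so \eqref{eq:landing} is an equality there, and with $\lambda_y(W)=\sum_{z\in W}\lambda_y(z)$,
\begin{align*}
\Big|\sum_{z\notin W}\lambda_y(z)g(z)\Big|&=\Big|\sum_s\kappa_s\sum_{z\in Z_s\setminus W}g(z)\Big|\le\sum_s\kappa_s\big(|\Gamma_s|\,|\hat g_s|+4+|Z_s\cap W|\big)\\
&\le2\sum_z\lambda_y(z)|\hat g(z)|+\frac{10q}H+\lambda_y(W).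
\end{align*}
The last step uses $|\Gamma_s|\,|\hat g_s|\le2\sum_{z\in Z_s}|\hat g(z)|$ and the inequality in \eqref{eq:landing}.

By Lemma~\ref{lem:factor}, $\mathbf E[1_{\mathcal J_t}g(x_t)]=\sum_y\mathbf P(V_y)\sum_z\lambda_y(z)p(z)g(z)$. The terms with $y\in N_i$ contribute at most $\mathbf P(x_{r-1}\in N_i)$. For $y\notin N_i$, the part of the inner sum with $z\in W$ is at most $\lambda_y(W)$, and the part with $z\notin W$ is $p\le1$ times the sum just estimated. Summing over $y$ with the inequality of Lemma~\ref{lem:factor},
\[
\big|\mathbf E[1_{\mathcal J_t}g(x_t)]\big|\le\mathbf P(x_{r-1}\in N_i)+2\,\mathbf P(x_t\in W)+\frac{10q}H+2\,\mathbf E|\hat g(x_t)| .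
\]
Integrate over $x$ and use \eqref{eq:stationary}, \eqref{eq:nonbulk} and $\mu(W)\le\nu$.
\end{proof}

\subsection*{Choice of $H_0$}
Let $\mathcal G$ be the finite set of functions $1_B\circ T^{w'}-\mu(B)$ with $|w'|\le K$ and $B\in\mathcal A$. It does not depend on $H$, $L$ or $\zeta$, and its members have integral $0$ and absolute value at most $1$.

\begin{lemma}\label{lem:ergodic}
For every $\sigma>0$ there is $H_1$, depending only on $\sigma,T,\mathcal G$ and the $q_i$, such that $\|\Pi_ig\|_1\le\sigma$ for all $i\in I$, $g\in\mathcal G$, $H\ge H_1$ and all choices of the sets $\Lambda_i$.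
\end{lemma}

\begin{proof}
Let $U=T_i^{q_i}$ and $\mathcal S_Mg=\frac1M\sum_{j<M}g\circ U^j$. A residue class is an interval of a $U$-orbit, of length $\ell\ge H/q-1\ge H/(2q)$. The sums of $g\circ U^j$ and of $g$ over such an interval differ by at most $2j$, so $|\Pi_i\mathcal S_Mg-\Pi_ig|\le\frac1M\sum_{j<M}2j/\ell\le M/\ell\le2Mq/H$. By Lemma~\ref{lem:average},
\[
\|\Pi_ig\|_1\le\|\mathcal S_Mg\|_1+2Mq/H .
\]
Since $U$ is ergodic and $\int g\,d\mu=0$, the mean ergodic theorem gives $\|\mathcal S_Mg\|_1\le\|\mathcal S_Mg\|_2\to0$. Choose $M$ with $\|\mathcal S_Mg\|_1\le\sigma/2$ for all $i$ and $g$, and then $H_1\ge\max(20q,4Mq/\sigma)$.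
\end{proof}

By Lemma~\ref{lem:ergodic} there is $H_0\ge20q$, independent of $L$ and $\zeta$, such that for $H\ge H_0$
\[
\nu+K\Big(\frac{13q}H+2\nu+2\max_{i\in I,\,g\in\mathcal G}\|\Pi_ig\|_1\Big)\le\frac\eta4 .
\]
The sum \eqref{eq:decomp} has at most $K$ terms $\tau(\mathcal J_t)$ and exactly one of $\tau(\mathcal J_0)$, $\tau(\mathcal J_*)$. Lemmas~\ref{lem:J0}, \ref{lem:Jstar} and~\ref{lem:Jt} give, for $H\ge H_0$, all $L$ and $\zeta$, all $w$ with $1\le|w|\le L$ and all $A,B\in\mathcal A$,
\begin{equation}\label{eq:expected}
|\mathbf E\,c_{T'}(w;A,B)|\le\delta(w)|c_T(w;A,B)|+\frac\eta8+\frac\eta4\le\delta(w)|c_T(w;A,B)|+\frac\eta2 .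
\end{equation}

\begin{remark}
Lemma~\ref{lem:ergodic} is the only place where ergodicity of the powers $T_i^{q_i}$ enters the estimates, and the construction fails without it. Suppose that $T_i$ exchanges two sets $X_0,X_1$ of measure $1/2$ and $q_i$ is even. The map $\varphi_i$ moves points by multiples of $q_i$ along $T_i$, so it preserves $X_0$, and $T_i'$ also exchanges $X_0$ and $X_1$. Then $c_{T'}(a_i^{2j};X_0,X_0)=1/4$ for all $j$, and (iv) fails when $\eta<1/4$ and $K<2j\le L$.
\end{remark}

\section{From the expectation to one outcome}\label{sec:derandom}

\begin{proof}[End of the proof of Proposition~\ref{prop:step}]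
Let $H\ge H_0$ and $L\ge1$. Every $T'_\omega$ satisfies (i)--(iii) by Lemma~\ref{lem:shuffle}(a). It remains to find $\omega$ for which all correlations in (iv) are close to their expectations. Fix $w,A,B$ and let $Y(\omega)=\int1_A(x)1_B(x_N)\,d\mu(x)=c_{T'_\omega}(w;A,B)+\mu(A)\mu(B)$. Let $\Sigma(x)$ be the set of pairs $(i,c)$ such that some block of type $i$ with base in the cell $c$ meets $\operatorname{Ball}(x)$. By Lemma~\ref{lem:records}(a), $x_N$ depends only on the coordinates in $\Sigma(x)$. So the endpoints $x_N$ and $x_N'$ of the trajectories from $x$ and $x'$ are independent if $\Sigma(x)\cap\Sigma(x')=\emptyset$, and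
\begin{align*}
\operatorname{Var}Y&=\iint1_A(x)1_A(x')\operatorname{Cov}\big(1_B(x_N),1_B(x'_N)\big)\,d\mu(x)\,d\mu(x')\\
&\le(\mu\otimes\mu)\{(x,x'):\Sigma(x)\cap\Sigma(x')\ne\emptyset\}.
\end{align*}
Let $D=m\cdot\#\{g\in\mathbf F_I:|g|\le\rho\}$, which does not depend on $\zeta$. Each point of $\operatorname{Ball}(x)$ lies in one block of each type, so $|\Sigma(x)|\le D$. The union of the blocks of type $i$ with base in $c$ is contained in $\bigcup_{j<2H}T_i^jc$ and has measure at most $2H\zeta$. If $(i,c)\in\Sigma(x')$, then $T^gx'$ lies in this union for some $|g|\le\rho$; hence $\mu\{x':(i,c)\in\Sigma(x')\}\le2HD\zeta$. Summing over $(i,c)\in\Sigma(x)$ gives $\operatorname{Var}Y\le2HD^2\zeta$.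

Let $\mathcal N$ be the number of triples $(w,A,B)$ with $1\le|w|\le L$ and $A,B\in\mathcal A$. By Chebyshev's inequality, the probability that $|Y-\mathbf EY|>\eta/2$ for some triple is at most $8\mathcal NHD^2\zeta/\eta^2$, which is less than $1$ for small $\zeta$. For such $\zeta$ there is $\omega$ with $|c_{T'_\omega}(w;A,B)-\mathbf E\,c_{T'}(w;A,B)|\le\eta/2$ for all triples. Since \eqref{eq:expected} holds for every $\zeta$, this $\omega$ satisfies (iv).
\end{proof}

The length $L$ has entered only through the radius $\rho$, that is, through the number of colors and the size of $\zeta$. Neither affects the block length. This completes the proofs of Theorems~\ref{thm:B} and~\ref{thm:A}.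

\section{Complements}\label{sec:complements}

Throughout, a \emph{pmp relation} on $(X,\mu)$ is the orbit relation of a pmp action of a countable group; it is ergodic if the action is.

\subsection*{Prescribed hyperfinite factors}
A pmp relation is \emph{hyperfinite} if, on a conull set, it is an increasing union of Borel equivalence relations with finite classes. We use Dye's theorem in the following form: the orbit relation of an automorphism is hyperfinite, and any two ergodic hyperfinite pmp relations on standard nonatomic probability spaces are isomorphic. A relation $R$ is the \emph{free product} $R_1*\cdots*R_n$ of subrelations if it is generated by them and, on a conull invariant set, $z_0\ne z_j$ for every reduced sequence $z_0,\dots,z_j$ with $j\ge1$, in the sense of Section~\ref{sec:prelim}.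

\begin{corollary}\label{cor:hyperfinite}
Let $1\le n\le\infty$ and let $R=R_1*\cdots*R_n$ be a free product of ergodic hyperfinite pmp relations on $(X,\mu)$. There are automorphisms $T_i$ with orbit relation $R_i$ such that $a_i\mapsto T_i$ is a free mixing action of $\mathbf F_n$.
\end{corollary}

\begin{proof}
By Dye's theorem $R_i$ is the orbit relation of an automorphism $S_i$ isomorphic to a Bernoulli shift. Such an $S_i$ is mixing, hence totally ergodic, and has infinite orbits. The syllable endpoints of the path of a nontrivial reduced word under $(S_i)$ form a reduced sequence, so $a_i\mapsto S_i$ is a free action because the product is free. Apply Theorem~\ref{thm:B}.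
\end{proof}

\subsection*{Orbit relations of free mixing actions}
A \emph{graphing} of a pmp relation $R$ is a countable family of Borel bijections $\psi_j:A_j\to B_j$ between Borel sets, with $(x,\psi_jx)\in R$, that generates $R$; its cost is $\sum_j\mu(A_j)$. The \emph{cost} of $R$ is the infimum of the costs of its graphings. A graphing turns each class into a connected graph with edges $x\to\psi_jx$, and $R$ is \emph{treeable} if it has a graphing for which almost all these graphs are trees.

\begin{corollary}\label{cor:classification}
Let $R$ be an ergodic pmp relation on $(X,\mu)$ and $1\le n\le\infty$. Then $R$ is generated by a free mixing action of $\mathbf F_n$ if and only if $R$ is treeable of cost $n$.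
\end{corollary}

\begin{proof}
If $R$ is treeable of cost $n$, it is generated by a free ergodic action of $\mathbf F_n$ by the second form of Theorem~\ref{thm:known}, and then by a free mixing one by Theorem~\ref{thm:A}. The converse is Gaboriau's theorem that the orbit relation of a free pmp action of $\mathbf F_n$ is treeable of cost $n$.
\end{proof}

\subsection*{No $\ell^p$ decay}
Let $L^2_0(X)$ be the space of square-integrable functions of integral $0$. The \emph{Koopman representation} of a pmp action $\beta$ is $\kappa(g)\xi=\xi\circ\beta(g)^{-1}$ on $L^2_0(X)$, and its \emph{matrix coefficients} are the functions $g\mapsto\langle\kappa(g)\xi,\xi'\rangle$. For $\xi=1_A-\mu(A)$ and $\xi'=1_B-\mu(B)$ the coefficient is the correlation $\mu(\beta(g)A\cap B)-\mu(A)\mu(B)$; these vectors span a dense subspace, so $\beta$ is mixing exactly when all coefficients vanish at infinity. One may ask for more, namely summability of some power on a dense subspace.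

A sequence $(A_j)$ of measurable sets is \emph{asymptotically invariant} for an action if $\mu(gA_j\triangle A_j)\to0$ for every group element $g$, and the action is \emph{strongly ergodic} if $\mu(A_j)(1-\mu(A_j))\to0$ for every such sequence. These notions depend only on the orbit relation $R$. Indeed, let $S\in[R]$ and partition $X$ into sets $X_g$ on which $S$ agrees with $g$. For every finite set $F$ of group elements,
\[
\mu(S^{-1}A_j\triangle A_j)\le\mu\Big(X\setminus\bigcup_{g\in F}X_g\Big)+\sum_{g\in F}\mu(g^{-1}A_j\triangle A_j),
\]
so $\mu(SA_j\triangle A_j)\to0$ for every $S\in[R]$.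

\begin{proposition}\label{prop:lp}
Let $n\ge2$, and let $R$ be an ergodic relation that is generated by a free pmp action of $\mathbf F_n$ and is not strongly ergodic. Then for no free action $\beta$ of $\mathbf F_n$ with $\mathcal R_\beta=R$ and no $p<\infty$ is there a dense subspace $\mathcal D\subseteq L^2_0(X)$ on which all matrix coefficients of the Koopman representation $\kappa$ of $\beta$ lie in $\ell^p(\mathbf F_n)$.
\end{proposition}

\begin{proof}
Let $(A_j)$ be asymptotically invariant with $\mu(A_j)(1-\mu(A_j))\ge c>0$, after passing to a subsequence. The unit vectors $\xi_j=(1_{A_j}-\mu(A_j))/\|1_{A_j}-\mu(A_j)\|_2$ satisfy $\|\kappa(g)\xi_j-\xi_j\|^2\le\mu(\beta(g)A_j\triangle A_j)/c\to0$. For $\pi=\kappa^{\otimes M}$, $M\ge1$, it follows that $\|\pi(g)\xi_j^{\otimes M}-\xi_j^{\otimes M}\|\le M\|\kappa(g)\xi_j-\xi_j\|\to0$.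

Suppose that $\mathcal D$ exists for some $p<\infty$, and take an integer $M\ge\max(1,p/2)$. Let $\xi$ belong to the algebraic tensor power $\mathcal D^{\otimes M}$, which is dense in $L^2_0(X)^{\otimes M}$. The function $\phi(g)=\langle\pi(g)\xi,\xi\rangle$ is a finite sum of products of $M$ functions in $\ell^p\subseteq\ell^{2M}$, so $\phi\in\ell^2(\mathbf F_n)$ by H\"older's inequality, and $\phi$ is positive definite. Let $\lambda$ be the left regular representation on $\ell^2(\mathbf F_n)$. By Godement's theorem, a square-summable positive definite function on a countable group has the form $\phi(g)=\langle\lambda(g)f,f\rangle$ with $f\in\ell^2$; here $\|f\|^2=\phi(1)=\|\xi\|^2$. For $a$ in the group algebra $\mathbf C[\mathbf F_n]$,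
\[
\|\pi(a)\xi\|^2=\langle\pi(a^*a)\xi,\xi\rangle=\langle\lambda(a^*a)f,f\rangle\le\|\lambda(a)\|^2\|\xi\|^2,
\]
and by density $\|\pi(a)\|\le\|\lambda(a)\|$. Take $a=\frac14(a_1+a_1^{-1}+a_2+a_2^{-1})$. The vectors $\xi_j^{\otimes M}$ show that $\|\pi(a)\|=1$. The restriction of $\lambda$ to $\langle a_1,a_2\rangle\cong\mathbf F_2$ is a direct sum of copies of the regular representation of $\mathbf F_2$, so $\|\lambda(a)\|=\sqrt3/2<1$ by Kesten's computation of the norm of the simple random walk on $\mathbf F_2$. This is a contradiction.
\end{proof}

\begin{example}
Relations as in Proposition~\ref{prop:lp} exist for every $n\ge2$. Let $\mathbf F_n$ act on a space $X_1$ by a Bernoulli action, which is free and mixing, and on the circle $X_2=\mathbf R/\mathbf Z$ by letting $a_1$ act as an irrational rotation $x\mapsto x+\vartheta$ and $a_j$, $j\ge2$, act trivially. The product action is free because the first factor is. It is ergodic: on $L^2_0(X_1)\otimes L^2(X_2)$ the matrix coefficients vanish at infinity (check on elementary tensors and use density), so there is no nonzero invariant vector, and on the complement $L^2(X_2)$ only constants are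 invariant. It is not strongly ergodic: choose integers $k_j\ge1$ such that the distance $\|k_j\vartheta\|$ from $k_j\vartheta$ to $\mathbf Z$ tends to $0$, and let $A_j'=\{x\in X_2:k_jx\in[0,\tfrac12)\bmod1\}$. Then $A_j'$ has measure $1/2$ and $(A_j'+\vartheta)\triangle A_j'$ has measure at most $2\|k_j\vartheta\|$, so the sets $X_1\times A_j'$ are asymptotically invariant. By Theorem~\ref{thm:A} the orbit relation of this action is generated by a free mixing action of $\mathbf F_n$, and by Proposition~\ref{prop:lp} no such action has $\ell^p$ coefficients on a dense subspace.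
\end{example}

\begin{thebibliography}{1}

\bibitem{Wrobel}
Konrad Wr\'{o}bel, \emph{Orbit equivalence and total weak mixing of free group actions}, arXiv:2608.20165 (2026).

\end{thebibliography}
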